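# Borel degenerations of the curves $(x^2,xy^l,y^{l+m})$ in $\mathbb P^3$

Throughout, $k$ is an algebraically closed field of characteristic $0$, $S=k[x,y,z,w]$ is the coordinate ring of $\mathbb P^3$ with $x>y>z>w$, and $R=k[y,z,w]$, so $S=R[x]$. Later, $O=k[[t]]$, $K=k((t))$ and $T_q=\operatorname{Spec}k[t]/(t^{q+1})$. We write $r_+=\max(r,0)$, and $[\cdot]$ around a condition is $1$ if it holds and $0$ if not. Forms are dehomogenized locally without comment.

## 1. Strongly stable ideals, staircases, and the component $H(l,m)$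

**Definition 1 (Borel ideal).** A *Borel ideal* is a monomial ideal of $S$ fixed by the Borel group of upper triangular matrices. In characteristic $0$ this is the same as *strongly stable*: if a monomial of $J$ is divisible by a variable, replacing one copy of it by a larger variable gives a monomial of $J$.

*Example.* $(x^2,xy,xz,y^3)$ is Borel: $xy$ and $xz$ raise to $x^2$ or $xy$, and $y^3$ raises to $xy^2$. The ideal $(x^2,y^2)$ is not, since $y^2$ raises to $xy$.

**Definition 2 (saturated).** A homogeneous ideal $J$ is *saturated* if $f\cdot(x,y,z,w)\subset J$ implies $f\in J$.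

*A Borel ideal is saturated if and only if no minimal generator involves $w$.* If $fw$ is a minimal generator, then strong stability gives $fx,fy,fz\in J$, so $f\cdot(x,y,z,w)\subset J$. Since $f\notin J$, the ideal is not saturated. If no generator involves $w$, then $w$ is a nonzerodivisor on $S/J$, so $J$ is saturated.

*Example.* $(x^2,xy,xz,y^3)$ is saturated. The Borel ideal $(x^2,xy,xz,xw,y^3)$ is not: its saturation contains $x$.

**Definition 3 (Hilbert function, Hilbert polynomial, being on a component).** We write $h_J(d)=\dim_kJ_d$. This is the dimension of the ideal, not of the quotient. The Hilbert polynomial of $J$ is that of $S/J$. A saturated ideal $J$ is *on* a component of the Hilbert scheme $\mathcal{H}\mathrm{ilb}^3_{p(t)}$ if the point of $\operatorname{Proj}(S/J)$ lies on it.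

*Example.* For $J=(x^2,xy,xz,y^3)$, the monomials of degree $d\ge1$ outside $J$ are those in $y,z,w$ with $y$-exponent $0,1,2$, which number $(d+1)+d+(d-1)=3d$, and the single monomial $xw^{d-1}$. So the Hilbert polynomial is $3d+1$. For $(x^2,xy,y^2)$ we count $(d+1)+d$ without $x$ and $d$ with $x$: again $3d+1$.

**Definition 4 (the ideals $J(l,m)$).** For $l,m\ge1$ put $J(l,m)=(x^2,xy^l,y^{l+m})$. It is Borel ($y^{l+m}$ raises to $xy^{l+m-1}$, and $l+m-1\ge l$) and saturated. It defines a curve of degree $2l+m$ that is *arithmetically Cohen–Macaulay* (ACM), which means that $S/J(l,m)$ is Cohen–Macaulay. Let $H(l,m)$ be the component of the Hilbert scheme containing the point $J(l,m)$. It is the component of ACM curves with the Hilbert function of $J(l,m)$.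

*Example.* $J(1,1)=(x^2,xy,y^2)$ has degree $3$. By contrast, $(x^2,xy,xz,y^3)$ is not ACM: $x\notin J$ is killed by $x,y,z$, so the ideal $(x,y,z)$ of a point is an associated prime.

We use three facts about $H(l,m)$ without proof. It is the *unique* component through the point $J(l,m)$, which is a smooth point of the Hilbert scheme by Ellingsrud. If a saturated Borel ideal $J$ is on $H(l,m)$, then $y^{2l+m}\in J$. In that case also $h_J(d)\ge h_{J(l,m)}(d)$ for all $d\ge0$, by semicontinuity.

**Definition 5 (flat limit).** Let $I_K\subset K[x,y,z,w]$ define a subscheme of $\mathbb P^3_K$. Its *flat limit* as $t\to0$ is the special fibre of its closure in $\mathbb P^3_O$. Concretely, take the elements of $I_K$ with coefficients in $O$ and set $t=0$. The Hilbert polynomial is preserved. So if we find a subscheme with the right Hilbert polynomial whose ideal sheaf is contained in that of the limit, it *is* the limit.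

*Example.* Let $I_K=(x^2,xy,ty^2-xz)$. The limit contains $x^2$, $xy$, $xz$, and, from $y(ty^2-xz)+z\cdot xy=ty^3$, also $y^3$. These four generate an ideal with Hilbert polynomial $3d+1$. Section 4 shows that $I_K$ has the Hilbert polynomial of $J(1,1)$, also $3d+1$. So the limit is defined by $(x^2,xy,xz,y^3)$.

The two known facts say that $y^{2l+m}\in J$ and $h_J\ge h_{J(l,m)}$ are necessary for $J$ to be on $H(l,m)$. Are these two numerical tests also sufficient? Gunnar Floystad and Margherita Roggero, in "Borel Degenerations of Arithmetically Cohen-Macaulay curves in P^3" (arXiv:1111.2754, 2011), state this as a conjecture.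

**Conjecture.** If a saturated Borel ideal $J$ has the same Hilbert polynomial as $J(l,m)$, then it is on the component of $J(l,m)$ if and only if (i) $y^{2l+m}\in J$ and (ii) $h_J(d)\ge h_{J(l,m)}(d)$ for all $d\ge1$.

The conjecture is true. These notes prove the following more explicit statement.

**Theorem.** Let $J$ be a saturated Borel ideal with the Hilbert polynomial of $J(l,m)$. The following are equivalent.

* (A) $J$ is on $H(l,m)$.
* (B) $y^{2l+m}\in J$ and $h_J(d)\ge h_{J(l,m)}(d)$ for all $d\ge1$.
* (B′) $y^{2l+m}\in J$ and $h_J(d)\ge h_{J(l,m)}(d)$ for $1\le d\le 2l+m-1$.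
* (C) There is $a$ with $0\le a\le l$ such that, with $e=l-a$ and $b=l+m+e$,
$$J=\big(x^2,\ xy^{a+i}z^{\alpha_i}\ (0\le i\le e),\ y^{b+j}z^{\beta_j}\ (0\le j\le a)\big),\qquad \alpha_e=\beta_a=0,$$
where $\alpha,\beta$ are strictly decreasing as long as they are positive (then $0$), $\sum\alpha_i+\sum\beta_j=e(m+e-1)$, and
$$\sum_{i=k}^{e-1}\alpha_i\le(e-k)(m+e-k-1)\qquad(0\le k\le e).\tag{T}$$

The equivalence (A)⇔(B) is the conjecture. (A)⇒(B) consists of the two known facts, and (B)⇒(B′) is trivial. What remains is (B′)⇒(C), which is counting (Section 3), and (C)⇒(A), where one must construct degenerations (Sections 4–10). We write $|\alpha|=\sum\alpha_i$, $|\beta|=\sum\beta_j$.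

## 2. Degree three, degree five, and a staircase that is excluded

**Degree three, $l=m=1$.** Condition (C) allows $a=1$, $e=0$, which gives $J(1,1)$, and $a=0$, $e=1$, $b=3$, where $|\alpha|=\alpha_0=1$. The second case is $(x^2,xz,xy,y^3)$. It has $y^3\in J$, and its quotient has dimension $3d+1$ for all $d\ge1$, the same as $J(1,1)$, so (B) holds. It is on $H(1,1)$ by the limit after Definition 5, once we know that $(x^2,xy,ty^2-xz)$ is on $H(1,1)$ for $t\ne0$; that is Section 4. By contrast, the saturated Borel ideal $(x,y^3z,y^4)$ also has Hilbert polynomial $3d+1$ (the monomials with $y$-exponent $<3$ number $3d$, and $y^3w^{d-3}$ adds one). It does not contain $y^3$, so (i) excludes it.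

**Degree five, $l=2$, $m=1$.** Condition (C) gives exactly five ideals:

* $a=2$: $(x^2,xy^2,y^3)$;
* $a=1$, $b=4$, $\alpha_0+\beta_0=1$: $(x^2,xyz,xy^2,y^4)$ and $(x^2,xy,y^4z,y^5)$;
* $a=0$, $b=5$, $\alpha_0+\alpha_1=4$: $(x^2,xz^3,xyz,xy^2,y^5)$ and $(x^2,xz^4,xy,y^5)$.

The ideals $(x^2,xz^4,xy,y^5)$ and $(x^2,xy,y^4z,y^5)$ serve as test cases in Section 4.

**A staircase that fails.** Let $l=3$, $m=1$, $a=0$, $e=3$, $b=7$ and $\alpha=(4,3,2)$, so $J=(x^2,xz^4,xyz^3,xy^2z^2,xy^3,y^7)$. The sum is $9=e(m+e-1)$, and $y^{2l+m}=y^7\in J$. But (T) fails for $k=2$, because $\alpha_2=2>1$. Condition (ii) fails as well: in degree $4$, $J$ contains $x^2S_2$ (dimension $10$) and $xy^3$, so $h_J(4)=11$, while $J(3,1)=(x^2,xy^3,y^4)$ has $h(4)=12$.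

## 3. From Hilbert function inequalities to staircase inequalities: (B′)⇒(C)

**Step 1: $x^2\in J$ and $xy^l\in J$.** This uses (B′) in degrees $2$ and $l+1$, both $\le2l+m-1$. Since $h_J(2)\ge h_{J(l,m)}(2)\ge1$, $J$ has a monomial of degree $2$, and raising gives $x^2\in J$. Next, $h_J(l+1)\ge h_{J(l,m)}(l+1)>\dim(x^2S)_{l+1}$, because $xy^l\in J(l,m)$. So $J_{l+1}$ contains a monomial not divisible by $x^2$. It is $x$ times a monomial of degree $l$ in $y,z,w$, or a monomial of degree $l+1$ in $y,z,w$; raising variables gives $xy^l$ in both cases.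

**Step 2: the shape of $J$.** The purpose is to read off $a,b,\alpha,\beta$. As $J$ is saturated, its generators do not involve $w$, so $J$ is determined by
$$\tilde\alpha_i=\min\{c:xy^iz^c\in J\},\qquad\tilde\beta_j=\min\{c:y^jz^c\in J\}\qquad\text{in }\mathbb N\cup\{\infty\}.$$
Let $a$ and $b$ be the first indices where these are finite; they exist because $xy^l,y^{2l+m}\in J$. Put $\alpha_i=\tilde\alpha_{a+i}$, $\beta_j=\tilde\beta_{b+j}$. If $xy^iz^c\in J$ with $c\ge1$, raising one $z$ gives $xy^{i+1}z^{c-1}\in J$, and likewise for $y^jz^c$. So $\alpha$ and $\beta$ are strictly decreasing while positive. As $xy^l\in J$, we have $a\le l$ and $\alpha_i=0$ for $i\ge e:=l-a$.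

The Hilbert polynomial of $S/J$ has leading coefficient $a+b$: there are $b$ full columns $y^jz^*w^*$ with $j<b$, and $a$ with a factor $x$. That of $S/J(l,m)$ has $(l+m)+l$. So $a+b=2l+m$, that is, $b=l+m+e$. Finally $y^{2l+m}=y^{a+b}\in J$ says $\beta_j=0$ for $j\ge a$. So $J$ has the form displayed in (C).

**Step 3: the counting identity.** The purpose is to turn (B′) into inequalities between numbers. Let $N=d+1$. The monomials $y^jz^cw^*$ of degree $d$ with $c<\gamma$ number $\min(\gamma,(N-j)_+)=(N-j)_+-(N-j-\gamma)_+$, and $(N-j)_+$ if $\gamma=\infty$. With a factor $x$, replace $N$ by $N-1$. Put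
$$\rho_i=a+i+1+\alpha_i\ (0\le i<e),\quad\rho'_j=b+j+\beta_j\ (0\le j<a),\quad\gamma_r=l+m+r-1\ (1\le r\le l).$$
The number of monomials of degree $d$ outside $J$ is
$$\sum_{j<a+b}(N-j)_+-\sum_{j<a}(N-\rho'_j)_++\sum_{i<l}(N-1-i)_+-\sum_{i<e}(N-\rho_i)_+,$$
and outside $J(l,m)$ it is $\sum_{j<l+m}(N-j)_++\sum_{i<l}(N-1-i)_+$. Since $a+b=2l+m$, subtraction gives
$$h_J(d)-h_{J(l,m)}(d)=\sum_{i<e}(N-\rho_i)_++\sum_{j<a}(N-\rho'_j)_+-\sum_{r=1}^{l}(N-\gamma_r)_+.\tag{1}$$

**Step 4: the sum condition.** For $d\gg0$, (1) is $0$. There are $e+a=l$ positive and $l$ negative terms, so $\sum\rho_i+\sum\rho'_j=\sum\gamma_r$. Now $\gamma_{e+1+j}=l+m+e+j=b+j$ for $0\le j<a$, which matches the constant part of $\rho'_j$. For $0\le r<e$, $\gamma_{r+1}-(a+r+1)=l+m-a-1=m+e-1$. Hence $|\alpha|+|\beta|=e(m+e-1)$, and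
$$\sum_{i<e}\rho_i-\sum_{r\le e}\gamma_r=|\alpha|-e(m+e-1)=-|\beta|.$$

**Step 5: a majorization.** *Claim: if $\rho_{(1)}\le\dots\le\rho_{(e)}$ are the $\rho_i$ in increasing order, then $\sum_{r\le k'}\rho_{(r)}\le\sum_{r\le k'}\gamma_r$ for $1\le k'\le e$.*

Suppose first that $N:=\rho_{(k')}\le b$. Use (1) with $d=N-1$. Here $d\le b-1\le2l+m-1$, so the left side is $\ge0$ by (B′) (for $d=0$ it is $0$, as both ideals are proper). All $\rho'_j\ge b\ge N$, so those terms vanish. Of the $\gamma_r$ only those below $N\le b$ contribute, and these have $r\le e$. So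
$$\sum_{r\le k'}(N-\rho_{(r)})=\sum_i(N-\rho_i)_+\ge\sum_{r\le e}(N-\gamma_r)_+\ge\sum_{r\le k'}(N-\gamma_r),$$
which is the claim. Suppose now that $\rho_{(k')}>b$. Then $\rho_{(r)}>b>\gamma_r$ for $k'\le r\le e$. So $\sum_{r\le k'}(\rho_{(r)}-\gamma_r)\le\sum_{r\le e}(\rho_{(r)}-\gamma_r)=-|\beta|\le0$.

**Step 6: (T).** The purpose is to rewrite (T) in terms of the $\rho_i$. For $0\le r\le e-k-1$,
$$\gamma_{r+1}-\big(a+(e-1-r)+1\big)=m+2r,\qquad\sum_{r=0}^{e-k-1}(m+2r)=(e-k)(m+e-k-1).$$
Hence (T) for $k$ says exactly that $\sum_{i\ge k}\rho_i\le\sum_{r\le e-k}\gamma_r$. If $k=e$, or if $\rho_i\le l$ for all $i\ge k$, this holds because every $\gamma_r>l$. Otherwise let $p$ be the number of positive $\alpha_i$. Since $\alpha$ drops by at least $1$ at each step while positive, $\rho_0\ge\rho_1\ge\dots\ge\rho_{p-1}$. For $p\le i<e$ we have $\rho_i=a+i+1\le l$. So $k<p$, $\rho_k=\max_{i\ge k}\rho_i$, and $\rho_i\ge\rho_k$ for $i<k$. Therefore $\rho_k,\dots,\rho_{e-1}$ are $e-k$ smallest among the $\rho$'s, and the Claim with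 $k'=e-k$ gives (T). This proves (B′)⇒(C).

**From now on $J$ is as in (C).** If $e=0$, then $|\alpha|+|\beta|=0$ and $J=J(l,m)$, which is on $H(l,m)$. So let $e\ge1$. Write the slack in (T) as
$$\tau_k=(e-k)(m+e-k-1)-\sum_{i\ge k}\alpha_i\ge0\quad(1\le k\le e-1),\qquad\tau_0:=\tau_e:=0.$$
With $c=e-i$ we have $c(m+c-1)-(c-1)(m+c-2)=m+2(c-1)$. For $k=0$ the displayed expression would be $|\beta|$, not $0$. Taking differences, for $0\le i<e$,
$$\alpha_i=m+2(e-1-i)+\tau_{i+1}-\tau_i-|\beta|\,[i=0].\tag{2}$$

## 4. Determinantal curves, and what a node can do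

**A supply of curves on $H(l,m)$.** For $A\in R_l$, $C\in R_m$, $B\in R_{l+m-1}$ with $AC\ne0$ put
$$I(A,C,B)=(x^2,\ xA,\ AC-xB).$$
Up to sign, the generators are the maximal minors of $\begin{pmatrix}A&-x&0\\B&-C&x\end{pmatrix}$. The ideal has codimension $2$, because $\sqrt{(x^2,AC-xB)}=\sqrt{(x,AC)}$. By Hilbert–Burch it defines an ACM curve, with a resolution whose shifts depend only on $l,m$. So it has the Hilbert function of $J(l,m)=I(y^l,y^m,0)$. The triples $(A,C,B)$ with $AC\ne0$ form an irreducible reduced variety on which the Hilbert polynomial is constant, so this is a flat family. Its image in the Hilbert scheme is irreducible and contains the point $J(l,m)$, which lies on only one component. So all these curves lie on $H(l,m)$. As $H(l,m)$ is closed, *flat limits over $O$ of ideals $I(A,C,B)$ with $A,C,B$ defined over $K$ also lie on $H(l,m)$.*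

We take $A,B$ over $O$, $C$ over $k$, and look at $I(A,C,t^{-n}B)=(x^2,xA,t^nAC-xB)$ over $K$. Two rules produce elements of the limit. A bar denotes reduction modulo $t$.

**Lemma 1 (two rules).** Let $\mathcal R$ be an $O$-algebra, $n\ge1$, $A,B,C\in\mathcal R$, and $\mathcal J=(x^2,xA,t^nAC-xB)\subset\mathcal R[x]$.

* (R1) If $t^if\in(A,B,t^{i+1})$ for some $0\le i\le n-1$, then $x\overline f$ is in the image of $\mathcal J:t^\infty$ modulo $t$.
* (R2) If $fB\in(A,t^{n+1})$, then $\overline f\,\overline A\,\overline C$ is in that image.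

*Proof.* (R1): multiplying by $t^{n-1-i}$ we may write $t^{n-1}f=q'B+p'A+t^nr$. Then
$$xp'A-q'(t^nAC-xB)=t^{n-1}\big[x(f-tr)-tq'AC\big]\in\mathcal J,$$
and the bracket reduces to $x\overline f$. (R2): if $fB=pA+t^{n+1}r$, then
$$f(t^nAC-xB)+xpA=t^n\big[fAC-txr\big]\in\mathcal J,$$
and the bracket reduces to $\overline f\,\overline A\,\overline C$. $\square$

In particular $f=A$ always satisfies (R1), with $i=0$, and (R2).

**The first attempt: a constant $A$.** It is natural to keep $A$ fixed as a product of lines and to vary only $B$. Take $l=2$, $m=1$, $A=yz$, and aim at $(x^2,xy,xz^4,y^5)$. Its $x$-part $(y,z^4)$ is a scheme of length $4$ on a line, so we want a limit whose $x$-part is four points on the line $y=0$. Let $B=y^2+t^2q(z,w)$ with $q$ a quadric having $q(0,1)\ne0$, and $n=3$. (R1) gives $yz$ and $y^2$ with $i=0$. From $zB=yA+t^2zq$ it gives $zq$ with $i=2$. (R2) with $f=A$ gives $y^2z^2C$. The ideal $(x^2,\,x(y^2,yz,zq),\,y^2z^2C)$ has Hilbert polynomial $(5d-5)+4=5d-1$, the same as $J(2,1)$, so it defines the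 limit. Its $x$-part is $(y^2,yz,zq)$: the two zeros of $q$ on the line $y=0$, and the length-two scheme $(z,y^2)$ at the node, which sticks out of that line. No linear form vanishes on it, since a linear form in $(y,q)$ is a multiple of $y$, and $y\notin(z,y^2)$.

The exact point where this stops is a degree. With $A$ constant, $B$ restricted to a line of $\{A=0\}$ is a power of $t$ times a binary form that modulo $t$ has degree $l+m-1$ (or $B$ is $0$ there). So away from the nodes this finds at most $l+m-1$ points on the line, here two, while we need $\alpha_0=4$.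

**Smoothing the node moves points across it.** Keep $l=2$, $m=1$, $n=3$, but let
$$A=yz-tw^2,\qquad B=y^2-t^2z^2.$$
On $\{A=0\}$ near the line $y=0$ we have $y=tw^2/z$. So $B=t^2(w^4-z^4)/z^2$: the double zero of $\overline B=y^2$ on the line $z=0$ has become a double pole on the line $y=0$, and a pole allows more zeros. In detail, (R1) gives $yz$ and $y^2$. From $zB=yA+t(yw^2-tz^3)$ it gives $yw^2$ with $i=1$. From
$$z^2B=(yz+tw^2)A+t^2(w^4-z^4)$$
it gives $w^4-z^4$ with $i=2$. (R2) with $f=A$ gives $y^2z^2C$. So the limit ideal contains $x^2$, and with it $xy\cdot(x,y,z,w^2)$; after saturation it contains $xy$. (The generator $x^2$ is needed here: $xy\cdot(y,z,w^2)$ alone does not give $xy$ at the point $(1:0:0:0)$.) So the limit contains $(x^2,\ xy,\ x(w^4-z^4),\ y^2z^2C)$, which again has Hilbert polynomial $(5d-5)+4=5d-1$, and hence defines the limit. Now the $x$-part is four points on the line $y=0$, as desired.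

**A line that is never reached.** The other test case is $(x^2,xy,y^4z,y^5)$, with $\beta_0=1$. Let $A=yz-t^2w^2$, $B=z^2$, $n=3$. (R1) gives $yz$ and $z^2$. From $yB=zA+t^2zw^2$ it gives $zw^2$ with $i=2$. As before, $xz\cdot(x,y,z,w^2)$ is in the limit ideal, so $xz$ is in its saturation. (R2): from $y^2z^2=(yz+t^2w^2)A+t^4w^4$ we get $f=y^2$, which gives $y^3zC$. And $f=A$ gives $y^2z^2C$. So the limit contains $(x^2,\ xz,\ zy^2C\cdot(y,z))$. This ideal has Hilbert polynomial $(4d-2)+1+d=5d-1$, so it is the limit. On the line $z=0$ we have $z=t^2w^2/y$, so $B$ has order $t^4$ there, beyond $t^n$; so $z$ survives as a common factor, and the node contributes the point $(y,z)$ to the part without $x$.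

**The plan.** Take $l=e+a$ lines, $M_0,\dots,M_{e-1}$ (reached before $t^n$) and $L_0,\dots,L_{a-1}$ (not reached). Deform their product to $A$ by smoothing every node, with local equation $uv=c_\nu t^{\delta_\nu}$. Look for $B$ of order $t^{\kappa_\mu}$ along the $\mu$-th line, with prescribed zeros there, and looking like $t^{\kappa}u^{\sigma}$ at each node. The orders of zero and pole at the nodes must make the degrees on all lines equal to $l+m-1$. Even then such a $B$ is a nowhere vanishing section of a line bundle on a reducible curve, and a line bundle of degree $0$ on every component need not be trivial. The free constants $c_\nu\in O^*$, one per node, will remove this second obstacle.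

## 5. Lines, slopes and exponents

**Lines.** Choose $l=e+a$ distinct lines in $\mathbb P^2$, no three concurrent: $M_0,\dots,M_{e-1},L_0,\dots,L_{a-1}$. The same letters denote their equations. Write $\Lambda_\lambda$ for an arbitrary one, $\Gamma_0=\bigcup\Lambda_\lambda$, $E=\prod M_i$, $P=\prod L_j$. Let $\mathcal N$ be the set of nodes, and $p_\nu$ the node with $\nu=\{\lambda,\mu\}$.

**Slopes.** Give the nodes positive integers
$$\sigma(M_i,M_{i'})=1+\tau_{i'}[i'=i+1]\ (i<i'),\quad\sigma(M_i,L_j)=1+\beta_j[i=0],\quad\sigma(L_j,L_{j'})=1.$$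
These are $\ge1$ because $\tau_k\ge0$; this is where (T) enters.

**Exponents.** Let $\sigma_*$ be a common multiple of all $\sigma_\nu$ ($\sigma_*=1$ if there are no nodes), $\Theta=a\sigma_*+2$, and
$$\kappa(M_i)=\sigma_*\Theta(e-1-i),\quad\kappa(L_j)=\sigma_*(\Theta e+j),\quad n=\sigma_*\Theta e-1\ (\ge1).$$
The $\kappa$'s are distinct multiples of $\sigma_*$. For $\nu=\{\lambda,\mu\}$ *always label so that* $\kappa_\lambda<\kappa_\mu$, and set $\delta_\nu=(\kappa_\mu-\kappa_\lambda)/\sigma_\nu\in\mathbb Z_{\ge1}$. Then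
$$\kappa(M_i)\le n-1,\qquad\kappa(L_j)\ge n+1,\qquad\kappa(L_j)-\delta_{M_iL_j}\le n-1.\tag{3}$$
The first holds since $\sigma_*\Theta\ge2$, and the second is clear. The third says $\delta_{M_iL_j}\ge\sigma_*j+2$. Indeed $\delta_{M_iL_j}\ge\sigma_*\Theta/\sigma_{M_iL_j}\ge\Theta=a\sigma_*+2\ge\sigma_*j+2$.

**Points.** On each $\Lambda_\mu$ choose a set $D_\mu$ of distinct points, not nodes, with
$$\#D_\mu=l+m-1+\sum_{\kappa_\lambda<\kappa_\mu}\sigma_{\lambda\mu}-\sum_{\kappa_\lambda>\kappa_\mu}\sigma_{\lambda\mu}.\tag{4}$$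
We check that these numbers are $\ge0$. For $M_i$, the lines with smaller $\kappa$ are $M_{i+1},\dots,M_{e-1}$, with slopes adding up to $(e-1-i)+\tau_{i+1}$. Those with larger $\kappa$ are $M_0,\dots,M_{i-1}$, with sum $i+\tau_i$, and all $L_j$, with sum $a+|\beta|[i=0]$. So (4) is
$$l+m-1+(e-1-i)+\tau_{i+1}-i-\tau_i-a-|\beta|[i=0]=\alpha_i$$
by $l-a=e$ and (2). For $L_j$, (4) is $l+m-1+(e+\beta_j)+j-(a-1-j)>0$. So *there are exactly $\alpha_i$ points on $M_i$.*

For $p\in D_\mu$ let $\ell_p$ be a linear form vanishing at $p$, not proportional to $\Lambda_\mu$. As $p$ is on no other line of $\Gamma_0$, $\ell_p$ is proportional to no $\Lambda_\lambda$.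

**Proposition 2.** There are $A\in O[y,z,w]_l$ with $A\equiv PE\pmod t$ and $B\in O[y,z,w]_{l+m-1}$ such that modulo $(A,t^{n+1})$:

1. at a non-nodal point $\pi\in\Lambda_\mu$: $B=t^{\kappa_\mu}\cdot\text{unit}$ if $\pi\notin D_\mu$, and $B=t^{\kappa_\mu}\ell_\pi\cdot\text{unit}$ if $\pi\in D_\mu$;
2. at a node $p_\nu$, $\nu=\{\lambda,\mu\}$: the completed local ring of $\mathbb P^2_O$ is $O[[u,v]]$ with $u\equiv\Lambda_\mu$, $v\equiv\Lambda_\lambda\pmod t$ up to units, $A=\text{unit}\cdot(uv-c_\nu t^{\delta_\nu})$ with $c_\nu\in O^*$, and $B=t^{\kappa_\lambda}u^{\sigma_\nu}\cdot\text{unit}$.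

The next three sections prove this: first $A$ with free constants $c_\nu$, then the line bundle whose section $B$ should be, then the choice of the $c_\nu$.

## 6. Smoothing all nodes with independent parameters

**Step 1: a family with one parameter per node.** Let $\ell_0$ be a linear form nonzero at all nodes, $F_\nu=\ell_0^2\prod_{\lambda\notin\nu}\Lambda_\lambda$, $\Omega=k[[s_\nu:\nu\in\mathcal N]]$ with maximal ideal $\mathfrak m$, and
$$\mathcal A=\prod_\lambda\Lambda_\lambda-\sum_\nu s_\nu F_\nu .$$
As no three lines are concurrent, $F_{\nu'}(p_\nu)=0$ if and only if $\nu'\ne\nu$. At $p_\nu$ put $\xi=\Lambda_\mu/\ell_0$, $\eta=\Lambda_\lambda/\ell_0$ (local coordinates) and $U=\prod_{\lambda'\notin\nu}\Lambda_{\lambda'}/\ell_0$ (a unit). Since $F_\nu/\ell_0^l=U$,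
$$\Phi:=U^{-1}\mathcal A/\ell_0^l=\xi\eta-s_\nu-\sum_{\nu'\ne\nu}s_{\nu'}G_{\nu'}\in\Omega[[\xi,\eta]],\qquad G_{\nu'}\in(\xi,\eta).$$

**Step 2: normal form at a node.** The purpose is to remove the terms $G_{\nu'}$. *There are $u\equiv\xi$, $v\equiv\eta\pmod{\mathfrak m}$ and $\psi_\nu\in\mathfrak m$ with $\Phi=uv-\psi_\nu$ and $\psi_\nu\equiv s_\nu\pmod{\mathfrak m^2}$.* Start with $u_1=\xi$, $v_1=\eta$, $\psi^{(1)}=0$. Suppose $\Phi=u_iv_i-\psi^{(i)}+r_i$ with $r_i\in\mathfrak m^i\Omega[[\xi,\eta]]$ and $i\ge1$; for $i=1$ this holds. Since $\Omega[[\xi,\eta]]=\Omega[[u_i,v_i]]$, expand $r_i=\rho+u_ia'+v_ib'$ with $\rho\in\mathfrak m^i$ and $a',b'\in\mathfrak m^i\Omega[[\xi,\eta]]$. Put $u_{i+1}=u_i+b'$, $v_{i+1}=v_i+a'$, $\psi^{(i+1)}=\psi^{(i)}-\rho$. Then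
$$u_{i+1}v_{i+1}-\psi^{(i+1)}=u_iv_i+u_ia'+v_ib'+a'b'-\psi^{(i)}+\rho=\Phi+a'b'.$$
So the new error is $-a'b'\in\mathfrak m^{2i}\Omega[[\xi,\eta]]\subset\mathfrak m^{i+1}\Omega[[\xi,\eta]]$, and the iteration converges. In the first step $\rho=\Phi(0,0)=-s_\nu$, and later $\rho$'s are in $\mathfrak m^2$. So $\psi_\nu\equiv s_\nu$ modulo $\mathfrak m^2$.

**Step 3: prescribing the smoothings.** By Step 2 the $\psi_\nu$ form a regular system of parameters, so $\Omega=k[[\psi_\nu]]$. For $c=(c_\nu)\in(O^*)^{\mathcal N}$ there is a unique local homomorphism of $k$-algebras $\phi_c:\Omega\to O$ with $\phi_c(\psi_\nu)=c_\nu t^{\delta_\nu}$. Put $A_c=\phi_c(\mathcal A)\equiv PE\pmod t$ and $\Gamma_c=\{A_c=0\}\subset\mathbb P^2_O$. Then $\Gamma_c$ is flat and proper over $O$ with special fibre the reduced nodal curve $\Gamma_0$. Writing $u,v$ also for their images under $\phi_c$, we have $A_c=\text{unit}\cdot(uv-c_\nu t^{\delta_\nu})$ in $O[[u,v]]$, and $\widehat{\mathcal O}_{\Gamma_c,p_\nu}=O[[u,v]]/(uv-c_\nu t^{\delta_\nu})$.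

**Step 4: $\Gamma_c$ is normal.** This permits working with Weil divisors. At smooth points of $\Gamma_0$, $\Gamma_c$ is smooth over $O$, hence regular. At a node consider $f=uv-c_\nu t^{\delta_\nu}$ in the regular ring $O[[u,v]]$. The quotient is Cohen–Macaulay of dimension $2$. Let $\mathfrak q$ be a prime containing $f$ but not $u$. If $f$ were in $\mathfrak q^2O[[u,v]]_{\mathfrak q}$, then $\partial f/\partial v=u$ would be in $\mathfrak q$. So $f\notin\mathfrak q^2O[[u,v]]_{\mathfrak q}$, and the quotient is regular at $\mathfrak q$; the same holds with $u,v$ exchanged. A prime containing $f,u,v$ contains $t$, and is maximal. So the quotient is regular in codimension $1$, and by Serre's criterion it is a normal domain. Normality descends from the completion to the local ring. By properness every point of $\Gamma_c$ specializes to a closed point of $\Gamma_0$, so every local ring of $\Gamma_c$ is a localization of one of these.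

## 7. An invertible ideal sheaf of the right degree

**Step 1: sections through the points of $D_\mu$.** Let $p\in D_\mu$. The form $\ell_p$ is not a component of $\Gamma_0$, so $\{\ell_p=0\}\cap\Gamma_c$ is proper over $O$ with finite special fibre, hence finite over the complete ring $O$. So it is a disjoint union of spectra of local rings. The local ring at $p$, $\mathcal O_{\Gamma_c,p}/(\ell_p)$, is flat over $O$ with special fibre $\mathcal O_{\Lambda_\mu,p}/(\ell_p)=k$, so it is $O$. This gives a section $\Sigma_p\cong\operatorname{Spec}O$, closed in $\Gamma_c$, meeting $\Gamma_0$ only at $p$, with local equation $\ell_p$ there.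

**Step 2: the divisor and its ideal away from nodes.** Let
$$\mathcal D_c=\sum_\mu\sum_{p\in D_\mu}\Sigma_p+\sum_\lambda\kappa_\lambda\Lambda_\lambda,\qquad\mathcal I_c=\mathcal O(-\mathcal D_c)\subset\mathcal O_{\Gamma_c}.$$
As $\Gamma_0$ is reduced, $t$ has valuation $1$ along each $\Lambda_\lambda$. So at non-nodal points of $\Lambda_\mu$, $\mathcal I_c$ is generated by $t^{\kappa_\mu}$ off $D_\mu$, and by $t^{\kappa_\mu}\ell_p$ at $p\in D_\mu$.

**Step 3: $\mathcal I_c$ is principal at the nodes.** Let $\mathcal O=\mathcal O_{\Gamma_c,p_\nu}$, $I=\mathcal I_{c,p_\nu}$ and $f_\nu:=t^{\kappa_\lambda}u^{\sigma_\nu}\in\widehat{\mathcal O}$. *Claim: $I\widehat{\mathcal O}=(f_\nu)$.* Since $I$ is reflexive and completion is flat, $I\widehat{\mathcal O}$ is a reflexive ideal of the normal domain $\widehat{\mathcal O}$, and so is $(f_\nu)$. Reflexive ideals of a normal domain agree if they agree at all height-one primes $\mathfrak q$.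

* If $t\notin\mathfrak q$: no $\Sigma_p$ passes through $p_\nu$, so $I$ contains a power of $t$. And $f_\nu$ divides $t^{\kappa_\lambda}(uv)^{\sigma_\nu}=c_\nu^{\sigma_\nu}t^{\kappa_\lambda+\sigma_\nu\delta_\nu}=c_\nu^{\sigma_\nu}t^{\kappa_\mu}$. Both are the unit ideal at $\mathfrak q$.
* If $t\in\mathfrak q$: as $\widehat{\mathcal O}/(t)=k[[u,v]]/(uv)$, $\mathfrak q$ is $(t,v)$ or $(t,u)$. These lie over the primes of $\Lambda_\lambda$ and $\Lambda_\mu$, where $I$ is generated by $t^{\kappa_\lambda}$ and $t^{\kappa_\mu}$ respectively. At $(t,v)$, $u$ is a unit and $f_\nu\sim t^{\kappa_\lambda}$. At $(t,u)$, $v$ is a unit and $u=c_\nu t^{\delta_\nu}/v$, so $f_\nu\sim t^{\kappa_\lambda+\sigma_\nu\delta_\nu}=t^{\kappa_\mu}$.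

So $I\widehat{\mathcal O}$ is principal, $I/\mathfrak m_{\mathcal O}I$ has dimension $1$, and $I$ is principal by Nakayama. Hence $\mathcal I_c$ is invertible.

**Step 4: degrees.** Write $[g]$ for a local generator $g$ regarded as a section of $\mathcal I_c$, or of a restriction $\mathcal I_c|_{T_q}$; at a node we write $f_\nu$ for the generator $[f_\nu]$. From $uv=c_\nu t^{\delta_\nu}$,
$$f_\nu=u^{\sigma_\nu}[t^{\kappa_\lambda}]\ (u\text{ invertible}),\qquad f_\nu=c_\nu^{\sigma_\nu}v^{-\sigma_\nu}[t^{\kappa_\mu}]\ (v\text{ invertible}).\tag{5}$$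
Consider on a line $\Lambda_\mu$ the rational section $[t^{\kappa_\mu}]$ of $\mathcal I_c|_{\Lambda_\mu}$. It has a simple pole at each $p\in D_\mu$, where the generator is $\ell_p[t^{\kappa_\mu}]$. By (5) it has a zero of order $\sigma$ at each node with a line of smaller $\kappa$, and a pole of order $\sigma$ at each node with a line of larger $\kappa$. By (4), $\mathcal I_c$ has degree $-(l+m-1)$ on every line. So
$$\mathcal L_c:=\mathcal I_c(l+m-1)$$
has degree $0$ on every line.

## 8. Trivializing the line bundle by moving the constants $c_\nu$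

We need $c$ such that $\mathcal L_c|_{T_n}$ is trivial. First we describe bundles obtained by regluing at nodes.

**Regluing.** Let $X$ be a flat deformation of $\Gamma_0$ over $T_q$, $q\ge0$; it has the same underlying space. Put $\Gamma_0^\circ=\Gamma_0\setminus\{\text{nodes}\}$ and $V_\nu=(\Lambda_\lambda\cup\Lambda_\mu)\setminus(\text{other lines})$. These sets are open, $V_\nu$ contains only the node $p_\nu$, so $V_\nu\cap V_{\nu'}\subset\Gamma_0^\circ$ for $\nu\ne\nu'$. For $\theta\in\prod_\nu(k[t]/t^{q+1})^*$ let $\mathcal G(\theta)$ be the line bundle on $X$ glued from trivial bundles on $\Gamma_0^\circ$ (generator $\mathbf e$) and on the $V_\nu$ (generator $g_\nu$) by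
$$g_\nu=\mathbf e\ \text{ on }V_\nu\cap\Lambda_\lambda\setminus p_\nu,\qquad g_\nu=\theta_\nu\mathbf e\ \text{ on }V_\nu\cap\Lambda_\mu\setminus p_\nu.$$
These two pieces are disjoint open sets with union $V_\nu\cap\Gamma_0^\circ$. The $V_\nu$ are glued to each other through $\Gamma_0^\circ$, so the cocycle condition is automatic. Clearly $\mathcal G(\theta)\otimes\mathcal G(\theta')\cong\mathcal G(\theta\theta')$.

*Example.* Let $q=0$ and let $\Gamma_0$ be a triangle of lines $1,2,3$, numbered by increasing $\kappa$. A nowhere vanishing section of $\mathcal G(\theta)$ is $a_\lambda\mathbf e$ on the line $\lambda$, with $a_\lambda\in k^*$. At the node of $\lambda,\mu$ it is $a_\lambda g_\nu$ on one branch and $a_\mu\theta_\nu^{-1}g_\nu$ on the other, so $a_\mu=\theta_\nu a_\lambda$. Such a section exists if and only if $\theta_{12}\theta_{23}=\theta_{13}$. So degree $0$ on every line is not enough for triviality.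

**Lemma 3 (extension).** Let $\mathcal F,\mathcal F'$ be line bundles on $X$ and $\varphi:\mathcal F\to\mathcal F'$ an isomorphism over $\Gamma_0^\circ$ which, over the punctured spectrum of $\widehat{\mathcal O}_{X,p_\nu}$, carries a generator of $\widehat{\mathcal F}_{p_\nu}$ to a generator of $\widehat{\mathcal F}'_{p_\nu}$, for every $\nu$. Then $\varphi$ extends to an isomorphism over $X$.

*Proof.* Let $\mathcal O=\mathcal O_{X,p_\nu}$, and let $g\in\mathfrak m_{\mathcal O}$ lift a nonzerodivisor of the one-dimensional reduced ring $\mathcal O_{\Gamma_0,p_\nu}$. By flatness over $T_q$ the quotients $t^i\mathcal O/t^{i+1}\mathcal O$ are copies of $\mathcal O_{\Gamma_0,p_\nu}$, so $g$ is a nonzerodivisor. It lies in no minimal prime, so $\operatorname{Spec}\mathcal O[1/g]$ is the punctured spectrum. In terms of generators of $\mathcal F_{p_\nu}$ and $\mathcal F'_{p_\nu}$, $\varphi$ is a unit $\vartheta\in\mathcal O[1/g]$ whose image in $\widehat{\mathcal O}[1/g]$ lies in $\widehat{\mathcal O}^*$. If $r/g^N\in\widehat{\mathcal O}$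 with $r\in\mathcal O$, then $r\in g^N\widehat{\mathcal O}\cap\mathcal O=g^N\mathcal O$ by faithful flatness. So $\mathcal O[1/g]\cap\widehat{\mathcal O}=\mathcal O$. Applied to $\vartheta$ and $\vartheta^{-1}$ this gives $\vartheta\in\mathcal O^*$. $\square$

**Step 1: what a change of $c$ does.** Let $c'_\nu=c_\nu\varepsilon_\nu$ with $\varepsilon_\nu\in O^*$ and, if $q\ge1$, $\varepsilon_\nu\equiv1\pmod{t^q}$. As $\delta_\nu\ge1$, $c'_\nu t^{\delta_\nu}\equiv c_\nu t^{\delta_\nu}$ modulo $t^{q+1}$. So $\phi_c\equiv\phi_{c'}\pmod{t^{q+1}}$, and $\Gamma_c$ and $\Gamma_{c'}$ have the same restriction $X$ to $T_q$, with the same $u,v$ at the nodes. *We show*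
$$\mathcal L_{c'}|_X\cong\mathcal L_c|_X\otimes\mathcal G(\varepsilon^\sigma),\qquad(\varepsilon^\sigma)_\nu=\varepsilon_\nu^{\sigma_\nu}.\tag{6}$$
Primes mark sections of $\mathcal I_{c'}$. Over $\Gamma_0^\circ$ let $j:\mathcal I_c|_X\to\mathcal I_{c'}|_X$ be the isomorphism with $[t^{\kappa_\mu}]\mapsto[t^{\kappa_\mu}]'$ off $D_\mu$ and $[t^{\kappa_\mu}\ell_p]\mapsto[t^{\kappa_\mu}\ell_p]'$ at $p\in D_\mu$. These are compatible, since $[t^{\kappa_\mu}\ell_p]=\ell_p[t^{\kappa_\mu}]$ for both. In $\widehat{\mathcal O}_{X,p_\nu}$ the product $uv$ is nilpotent, so the punctured spectrum is the disjoint union of the locus where $u$ is invertible (the $\lambda$-branch) and that where $v$ is invertible (the $\mu$-branch). By (5), $j(f_\nu)=f'_\nu$ on the $\lambda$-branch, and on the $\mu$-branch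
$$j(f_\nu)=c_\nu^{\sigma_\nu}v^{-\sigma_\nu}[t^{\kappa_\mu}]'=(c_\nu/c'_\nu)^{\sigma_\nu}f'_\nu=\varepsilon_\nu^{-\sigma_\nu}f'_\nu.$$
So the generator $m_\nu=(f_\nu\mapsto f'_\nu)$ of the completion of $\mathcal Hom(\mathcal I_c,\mathcal I_{c'})|_X$ equals $j$ on the $\lambda$-branch and $\varepsilon_\nu^{\sigma_\nu}j$ on the $\mu$-branch. Therefore $\mathbf e\mapsto j$ carries the generator $g_\nu$ of $\mathcal G(\varepsilon^\sigma)$ to $m_\nu$. By Lemma 3 it extends to an isomorphism $\mathcal G(\varepsilon^\sigma)\cong\mathcal Hom(\mathcal I_c,\mathcal I_{c'})|_X$, and (6) follows.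

**Step 2: triviality on $\Gamma_0$ ($q=0$).** Let $\mathcal L=\mathcal L_c|_{\Gamma_0}$ for any $c$. It has degree $0$ on each line; choose a generator $\mathbf s_\lambda$ of $\mathcal L|_{\Lambda_\lambda}$ for each $\lambda$. Write $\mathbf s_\lambda(p_\nu)=\zeta_\nu\mathbf s_\mu(p_\nu)$ with $\zeta_\nu\in k^*$. As $\Gamma_0$ is nodal, sections near $p_\nu$ are pairs of sections on the two branches agreeing at $p_\nu$. So $(\mathbf s_\lambda,\zeta_\nu\mathbf s_\mu)$ generates $\mathcal L$ on $V_\nu$, and $\mathcal L\cong\mathcal G(\zeta)$. Choose $\varepsilon_\nu\in k^*$ with $\varepsilon_\nu^{\sigma_\nu}=\zeta_\nu^{-1}$. By (6), $\mathcal L_{c'}|_{\Gamma_0}\cong\mathcal G(\zeta)\otimes\mathcal G(\zeta^{-1})$ is trivial.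

**Step 3: from $T_{q-1}$ to $T_q$ ($q\ge1$).** Assume $\mathcal L_c|_{T_{q-1}}$ is trivial, and let $X_q=\Gamma_c|_{T_q}$. By flatness $t^q\mathcal O_{X_q}\cong\mathcal O_{\Gamma_0}$, so there is an exact sequence
$$0\to\mathcal O_{\Gamma_0}\xrightarrow{\ f\mapsto1+t^qf\ }\mathcal O^*_{X_q}\to\mathcal O^*_{X_{q-1}}\to1,$$
and the class of $\mathcal L_c|_{T_q}$ in $H^1(\mathcal O_{X_q}^*)$ is the image of a class in $H^1(\Gamma_0,\mathcal O_{\Gamma_0})$. To see that class, use
$$0\to\mathcal O_{\Gamma_0}\to\bigoplus_\lambda\mathcal O_{\Lambda_\lambda}\to\bigoplus_\nu k_{p_\nu}\to0,\qquad(f_\lambda)\mapsto\big(f_\mu(p_\nu)-f_\lambda(p_\nu)\big)_\nu.$$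
As $H^1(\mathcal O_{\mathbb P^1})=0$, the connecting map $k^{\mathcal N}\to H^1(\Gamma_0,\mathcal O_{\Gamma_0})$ is onto. Compute it on $x\in k^{\mathcal N}$ with the cover $\{\Gamma_0^\circ,V_\nu\}$: lift $x$ on $V_\nu$ to the section equal to $0$ on $\Lambda_\lambda$ and $x_\nu$ on $\Lambda_\mu$, and on $\Gamma_0^\circ$ to $0$. The resulting cocycle on $V_\nu\cap\Gamma_0^\circ$ is, up to a global sign, $0$ on the $\lambda$-part and $x_\nu$ on the $\mu$-part, and on $V_\nu\cap V_{\nu'}$ it is the difference of the two. Applying $f\mapsto1+t^qf$ gives the transition functions of $\mathcal G(1\pm t^qx)$, or of its inverse $\mathcal G(1\mp t^qx)$. So, changing the sign of $x$ if necessary, $\mathcal L_c|_{T_q}\cong\mathcal G(1+t^qx)$. Take $\varepsilon_\nu=1-t^qx_\nu/\sigma_\nu$, which is possible in characteristic $0$. Then $\varepsilon_\nu^{\sigma_\nu}\equiv1-t^qx_\nu\pmod{t^{q+1}}$, and (6) shows that $\mathcal L_{c'}|_{T_q}\cong\mathcal G\big((1+t^qx)(1-t^qx)\big)=\mathcal G(1)$ is trivial.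

**Step 4: the forms $A$ and $B$.** After $n+1$ steps $\mathcal L_c|_{T_n}$ is trivial. Put $A=A_c$. A nowhere vanishing section of $\mathcal I_c(l+m-1)|_{T_n}$ maps under $\mathcal I_c\to\mathcal O_{\Gamma_c}$ to a section of $\mathcal O(l+m-1)$ on $\Gamma_c|_{T_n}$. Locally it is a unit times the local generator of $\mathcal I_c$, which is what 1 and 2 of Proposition 2 say. The obstruction to lifting it to $\mathbb P^2_{T_n}$ lies in $H^1(\mathbb P^2_{T_n},\mathcal O(m-1))=0$. So it lifts to a form over $k[t]/(t^{n+1})$, and then to $B$ over $O$. This proves Proposition 2.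

## 9. The flat limit

Let $Z_1=\bigcup_iD_{M_i}$, a reduced set with $\alpha_i$ points on $M_i$. Let $Z_2=\bigcup_jZ_{2,j}$, where $Z_{2,j}$ is defined by $(L_j,M_0^{\beta_j})$ at $M_0\cap L_j$. Let $I_{Z_1},I_{Z_2}\subset R$ be the saturated ideals, $0\ne C\in R_m$, and $Q=PE^2C$, of degree $a+2e+m=b$.

**Proposition 4.** The flat limit as $t\to0$ of the curves $I_K=(x^2,xA,t^nAC-xB)=I(A,C,t^{-n}B)$ is the subscheme defined by
$$X_0=(x^2,\ xP\,I_{Z_1},\ Q\,I_{Z_2}).$$
Hence this subscheme is on $H(l,m)$.

**Step 1: Hilbert polynomials.** The purpose is to reduce to one inclusion. Since every point of $Z_1$ is on some $M_i$, $E\in I_{Z_1}$. So $Q\in PI_{Z_1}$, and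
$$S/X_0\cong R/QI_{Z_2}\oplus(R/PI_{Z_1})(-1)$$
as $R$-modules. The Hilbert polynomial is $\sum_{j<b}(d-j+1)+|\beta|+\sum_{i<a}(d-i)+|\alpha|$. The same count of monomials outside $J$ gives the same polynomial for $S/J$, which is that of $J(l,m)$ and so of the limit. So it suffices that the limit ideal sheaf contains that of $X_0$.

**Step 2: localization.** Both ideals contain $x^2$, so neither subscheme contains $(1:0:0:0)$, and both lie over $\mathbb P^2$ by projection from that point. We may work locally over closed points $\pi\in\mathbb P^2$. Let $\mathcal R$ be the local ring of $\mathbb P^2_O$ at $\pi$ and $\mathcal J=(x^2,xA,t^nAC-xB)\subset\mathcal R[x]$. The limit is the image of $\mathcal J:t^\infty$ modulo $t$, and Lemma 1 applies. Note that $\overline A=PE$, so (R2) gives $\overline f\,PEC$. The elements $f$ in (R1) form the ideals $(A,B,t^{i+1}):t^i$, $0\le i\le n-1$, and those in (R2) form the ideal $(A,t^{n+1}):B$. These depend only on $B$ modulo $(A,t^{n+1})$. Colon ideals commute with the flat map $\mathcal R\to\widehat{\mathcal R}$,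 and containment of ideals of $\mathcal R/t=\mathcal O_{\mathbb P^2,\pi}$ may be tested after completion. So we compute in completions with Proposition 2. We need:

* from (R1), elements $\overline f$ generating $(PI_{Z_1})_\pi$ (the "$x$-target");
* from (R2), elements $\overline f$ generating $(EI_{Z_2})_\pi$ (the "free target"), because $PEC\cdot EI_{Z_2}=QI_{Z_2}$.

**Step 3: the six kinds of points.** We write $\sim$ for equality up to a unit; $f=A$ is always available.

* *$\pi\notin\Gamma_0$.* $A$ is a unit, so $f=1$ works in both rules.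
* *$\pi\in M_i$, not a node.* Here $\kappa=\kappa(M_i)\le n-1$ by (3). (R1): if $\pi\notin D_{M_i}$, then $B=t^\kappa\cdot$unit modulo $(A,t^{n+1})$, so $t^\kappa\in(A,B,t^{\kappa+1})$ and $f=1$ is allowed; if $\pi\in D_{M_i}$, likewise $f=\ell_\pi$ is allowed. Together with $\overline A\sim M_i$ this generates $I_{Z_1,\pi}$, which is $(1)$ or $(M_i,\ell_\pi)$, and $P$ is a unit. (R2): the free target is $E\sim\overline A$; use $f=A$.
* *$\pi\in L_j$, not a node.* $x$-target: $P\sim\overline A$. Free target: $1$, and $B\in(A,t^{n+1})$ since $\kappa(L_j)\ge n+1$, so $f=1$ is allowed.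
* *Node of two $M$'s.* $x$-target: $1$. Modulo $(A,t^{n+1})$, $v^{\sigma}B=t^{\kappa_\lambda}(uv)^{\sigma}\cdot\text{unit}=t^{\kappa_\mu}\cdot\text{unit}$, with $\kappa_\mu\le n-1$, so $f=1$ is allowed. Free target: $E\sim\overline A$.
* *Node of two $L$'s.* $x$-target: $P\sim\overline A$. Free target: $1$, and $B\in(A,t^{n+1})$ since $\kappa_\lambda\ge n+1$.
* *Node $M_i\cap L_j$.* Here $\lambda=M_i$, $\mu=L_j$, $\overline u\sim L_j$, $\overline v\sim M_i$, and $\sigma=1+\omega$ with $\omega=\beta_j[i=0]$. $x$-target: $P\sim\overline u$. Modulo $(A,t^{n+1})$,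
$$v^{\sigma-1}B=t^{\kappa_\lambda}u\,(uv)^{\sigma-1}\cdot\text{unit}=t^{\kappa_\lambda+\delta(\sigma-1)}u\cdot\text{unit},$$
and $\kappa_\lambda+\delta(\sigma-1)=\kappa(L_j)-\delta\le n-1$ by (3), so $f=u$ is allowed. Free target: $M_i\cdot(L_j,M_i^{\omega})=(\overline u\,\overline v,\ \overline v^{\,\sigma})$. Here $\overline u\,\overline v\sim\overline A$, and $v^\sigma B=t^{\kappa(L_j)}\cdot\text{unit}\in(A,t^{n+1})$ since $\kappa(L_j)\ge n+1$, so $f=v^\sigma$ is allowed.

(For $\omega=0$ the free target at $M_i\cap L_j$ reads $(\overline v)=(M_i)$, as it should, since $Z_2$ is then empty there.) So the limit contains $X_0$, and by Step 1 it equals $X_0$. By Section 4 it is on $H(l,m)$. $\square$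

## 10. Points on lines, generic initial ideals, and the end of the proof

**Lemma 5.** Let $N_0,N_1,\dots$ be finitely many distinct lines in $\mathbb P^2$ and $W_i\subset N_i$ subschemes of finite length $\gamma_i$, with $W_i$ disjoint from $N_j$ for $j\ne i$, where $\gamma$ is strictly decreasing while positive, then $0$. Let $W=\bigcup W_i$. Then $R/I_W$ has the Hilbert function of $R/(y^iz^{\gamma_i})_{i\ge0}$, namely
$$h_W(d)=\sum_i\min\big((d-i+1)_+,\gamma_i\big).$$

*Proof.* The formula is the count of monomials $y^iz^cw^*$ of degree $d$ with $c<\gamma_i$. We show that $R/I_W$ satisfies it by induction on the number of positive $\gamma_i$. If there are none, $W=\emptyset$. Otherwise let $W'=\bigcup_{i\ge1}W_i$. As $W'$ is disjoint from $N_0$, it is the residual of $W$ with respect to $N_0$, and there is an exact sequence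
$$0\to\mathcal I_{W'}(-1)\xrightarrow{\ N_0\ }\mathcal I_W\to\mathcal I_{W_0,N_0}\to0.$$
By induction $h_{W'}(d)=\sum_{i\ge0}\min((d-i+1)_+,\gamma_{i+1})$. When $\gamma_{i+1}>0$ we have $\gamma_{i+1}+i\le\gamma_1$. So for $d\ge\gamma_1-1$ all minima are $\gamma_{i+1}$, and $h_{W'}(d)$ is the length of $W'$, that is, $H^1(\mathcal I_{W'}(d))=0$. (If $W'=\emptyset$ this is clear.) We claim
$$h_W(d)=h_{W'}(d-1)+\min(d+1,\gamma_0)\qquad(d\ge0).\tag{7}$$
If $d\ge\gamma_1$, then $H^1(\mathcal I_{W'}(d-1))=0$, so the sequence is exact on global sections in degree $d$. Since $\dim R_d-\dim R_{d-1}=d+1$ and the third term has $(d+1-\gamma_0)_+$ sections, (7) follows. If $d\le\gamma_0-1$, every form of degree $d$ in $I_W$ restricts to a form on $N_0$ vanishing on a scheme of length $\gamma_0\ge d+1$, so it is divisible by $N_0$. So $(I_W)_d=N_0(I_{W'})_{d-1}$, and $h_W(d)=h_{W'}(d-1)+d+1$, which is (7). As $\gamma_1\le\gamma_0-1$, all $d$ are covered. Substituting the formula for $h_{W'}(d-1)$ in (7) gives the lemma. $\square$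

The lemma applies to $Z_1$ with the lines $M_i$ and $\gamma=\alpha$, because the points of $Z_1$ are not nodes. It applies to $Z_2$ with the lines $L_j$ and $\gamma=\beta$: $Z_{2,j}\subset L_j$ has length $\beta_j$, the points $M_0\cap L_j$ are distinct, and $L_{j'}$ passes only through its own one.

**Step 1: the generic initial ideals of $Z_1$ and $Z_2$.** Let $g\in GL_3$ be generic, acting on $y,z,w$ and fixing $x$, and use degree reverse lexicographic order on $R$ with $y>z>w$. Write $\operatorname{gin}(I)=\operatorname{in}(gI)$. In characteristic $0$, $\operatorname{gin}(I_{Z_1})$ is strongly stable (Galligo, Bayer–Stillman). Its generators do not involve $w$. Indeed, $I_{Z_1}$ is saturated, so for generic $g$ the form $w$ is a nonzerodivisor on $R/gI_{Z_1}$. If $w\mathbf m$ were a minimal generator of the initial ideal, say $w\mathbf m=\operatorname{in}(f)$ with $f\in gI_{Z_1}$ homogeneous, the revlex order would force $w\mid f$. Then $f/w\in gI_{Z_1}$ has initial monomial $\mathbf m$, a contradiction.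

A strongly stable ideal of $k[y,z]$ has degree-$d$ part spanned by an initial segment of $y^d,y^{d-1}z,\dots$, so it is determined by its Hilbert function. Hence it is determined by the Hilbert function of its extension to $R$, since the values for $R$ are the partial sums of those for $k[y,z]$. The ideal $(y^iz^{\alpha_i})$ is generated in $k[y,z]$ and strongly stable: if $c\ge\max(\alpha_i,1)$ then $c-1\ge\alpha_{i+1}$, because $\alpha$ is strictly decreasing while positive. By Lemma 5 it has the same Hilbert function as $I_{Z_1}$, hence as $\operatorname{gin}(I_{Z_1})$. Therefore $\operatorname{gin}(I_{Z_1})=(y^iz^{\alpha_i})$, and likewise $\operatorname{gin}(I_{Z_2})=(y^jz^{\beta_j})$.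

**Step 2: the initial ideal of $gX_0$.** Use a term order on $S$ that compares $x$-degrees first and restricts to degree reverse lexicographic order on each $x^iR$. The ideal $gX_0$ is homogeneous in $x$ with components $gQI_{Z_2}$, $x\,gPI_{Z_1}$, and $x^iR$ for $i\ge2$. So its initial ideal is computed component by component. Since $\operatorname{in}(FI)=\operatorname{in}(F)\operatorname{in}(I)$, and for generic $g$ the forms $gP$ and $gQ$ have initial monomials $y^a$ and $y^b$,
$$\operatorname{in}(gX_0)=\big(x^2,\ x\,y^a\operatorname{gin}(I_{Z_1}),\ y^b\operatorname{gin}(I_{Z_2})\big)=\big(x^2,\ xy^{a+i}z^{\alpha_i},\ y^{b+j}z^{\beta_j}\big)=J.$$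

**Step 3: $J$ is on $H(l,m)$.** The component $H(l,m)$ is closed and stable under the connected group $GL_4$, and by Proposition 4 the subscheme of $X_0$ lies on it. So the subscheme of $gX_0$ lies on it too. The degeneration of $gX_0$ to its initial ideal $J$ is a flat family of graded quotients, obtained by applying a one-parameter subgroup of the diagonal torus to $gX_0$. All its members with nonzero parameter lie on $H(l,m)$, so its limit $J$ does as well.

This proves (C)⇒(A). Together with (A)⇒(B)⇒(B′)⇒(C) it proves the Theorem, and so the conjecture is true. $\blacksquare$
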